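\title{Frankel's theorem fails for reversible Finsler metrics in every dimension $n\ge 3$}

\begin{abstract}
Frankel's theorem says that in a Riemannian $n$-manifold of positive sectional curvature two compact totally geodesic submanifolds whose dimensions add up to at least $n$ must meet. We show that the analogous statement for reversible Finsler metrics of positive flag curvature is false in every dimension $n\ge 3$: there are such metrics on $S^n$ with a totally geodesic hypersphere and a simple closed geodesic disjoint from it. They are small perturbations of a Riemannian metric of nonnegative sectional curvature. We also isolate the boundary term that obstructs Frankel's argument in the Finsler setting, and show that the theorem does hold for Berwald metrics and for metrics $C^4$-close to a Riemannian metric of positive curvature.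
\end{abstract}

\section{Introduction}\label{sec:intro}

Two great spheres $S^{n_1},S^{n_2}$ of the round $S^n$ are cut out by linear subspaces of $\mathbb R^{n+1}$ of dimensions $n_1+1$ and $n_2+1$, and these have a nonzero vector in common as soon as $n_1+n_2\ge n$. Frankel's theorem says that positive curvature alone has this effect: in a complete connected Riemannian $n$-manifold with positive sectional curvature, two compact totally geodesic submanifolds $N_1,N_2$ of dimensions $n_1,n_2$ meet if $n_1+n_2\ge n$. Neither hypothesis can be weakened: complementary subspaces of $\mathbb R^{n+1}$ give disjoint great spheres with $n_1+n_2=n-1$, and two slices $S^{n-1}\times\{\mathrm{pt}\}$ of the product $S^{n-1}\times S^1$, which has $\sec\ge0$, are disjoint.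

The proof is a second variation argument. If $N_1\cap N_2=\emptyset$, a shortest geodesic $\gamma$ from $N_1$ to $N_2$ is orthogonal to both, and a dimension count in the normal space of $\gamma$ gives a parallel unit field $V$ along $\gamma$ that is tangent to $N_1$ at one end and to $N_2$ at the other. Push $\gamma$ in the direction $V$, moving its ends along geodesics, which stay in the $N_i$. The second variation of energy is minus the integral of the sectional curvature, so $\gamma$ was not shortest.

A Finsler metric $F$ on $M$ assigns to each tangent space a smooth, strongly convex, positively homogeneous norm; it is \emph{reversible} if $F(-v)=F(v)$ for all $v$. The role of sectional curvature is played by the \emph{flag curvature} $K(v,\Pi)$, which depends on a plane $\Pi$ and on a direction $v\in\Pi$ and governs the Jacobi fields along the geodesic with velocity $v$. Section~\ref{sec:background} recalls the definitions. A submanifold $N\subset M$ is \emph{totally geodesic} if every geodesic of $(M,F)$ with initial velocity tangent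 to $N$ stays in $N$ for small times. The following question was posed in \cite{BFIMZ}.

\medskip
\noindent\textbf{Question.} \emph{Let $(M^n,F)$ be a compact connected manifold of dimension $n\ge3$ with a reversible Finsler metric of positive flag curvature, and let $N_1,N_2\subset M$ be compact totally geodesic submanifolds of dimensions $n_1,n_2\ge1$ with $n_1+n_2\ge n$. Must $N_1$ and $N_2$ intersect?}
\medskip

One would guess that they must. Riemannian metrics are reversible; it is known that for a reversible Finsler metric of positive flag curvature on $S^2$ any two closed geodesics intersect; and parallel transport, Jacobi fields and the second variation formula all have Finsler versions in which the flag curvature takes the place of the sectional curvature. Nevertheless the answer is negative in every dimension $n\ge3$.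

\begin{theorem}\label{thm:A}
Let $n\ge3$. On $S^n$ there are a Riemannian metric $g_0$ with $\sec\ge0$ and reversible Finsler metrics $F_\varepsilon$, $0<\varepsilon<\varepsilon_0$, with $F_\varepsilon^2\to g_0$ in $C^\infty$ on compact subsets of $TS^n\setminus0$, such that each $F_\varepsilon$ has positive flag curvature and admits
\begin{itemize}
\item a compact totally geodesic hypersurface $N\cong S^{n-1}$, the fixed point set of an isometry of $F_\varepsilon$, and
\item a simple closed geodesic $c$ with $c\cap N=\emptyset$.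
\end{itemize}
\end{theorem}

Here $n_1=1$, $n_2=n-1$ and $n_1+n_2=n$; already on $S^3$ a closed geodesic can miss a totally geodesic $S^2$. We do not settle whether there are counterexamples with $n_1+n_2>n$, or with $n_1+n_2=n$ and $n_1,n_2\ge2$.

Frankel's argument breaks at its boundary term. Finsler geometry attaches connection coefficients $\Gamma(v)$, those of the Chern connection, to each nonzero \emph{vector} $v$, and an inner product $g_v$. The second variation along $\gamma$ differentiates with $\Gamma(\gamma')$, whereas the end curves, being geodesics with velocity $V$, are straight for $\Gamma(V)$. The discrepancy is measured by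
\begin{equation}\label{eq:T}
\mathcal T(T,V)=g_T\big(\Gamma(T)(V,V)-\Gamma(V)(V,V),\,T\big),
\end{equation}
defined for nonzero $T,V$ in the same tangent space. When it is controlled, the argument survives. Below, $R_{\gamma'}$ is the curvature endomorphism and $D^{\gamma'}$ the covariant derivative along $\gamma$, both recalled in Section~\ref{sec:background}; reversibility is not assumed.

\begin{theorem}\label{thm:B}
Let $(M^n,F)$ be a compact connected Finsler manifold. Suppose that along every unit speed geodesic $\gamma$, and for every $D^{\gamma'}$-parallel $g_{\gamma'}$-unit field $V$ that is $g_{\gamma'}$-orthogonal to $\gamma'$,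
\begin{equation}\label{eq:hypB}
g_{\gamma'}(R_{\gamma'}V,V)>\frac{d}{dt}\,\mathcal T(\gamma',V).
\end{equation}
Then compact totally geodesic submanifolds with $n_1+n_2\ge n$ meet. This applies to Berwald metrics of positive flag curvature, and to all $F$ with $F^2$ sufficiently $C^4$-close, near the unit sphere bundle, to a given Riemannian metric with $\sec>0$.
\end{theorem}

Theorem~\ref{thm:B} is not used in the proof of Theorem~\ref{thm:A}, but it shows where to look: a family of counterexamples cannot converge to a Riemannian metric with $\sec>0$, so the limit $g_0$ must have flat planes. Our $g_0$ is invariant under a circle action and contains a flat totally geodesic cylinder swept out by closed geodesic orbits; one of them lies in $N$, another one is $c$. Only the tangent planes of the cylinder are flat, and the task is to make them positively curved without losing $N$ and $c$.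

Section~\ref{sec:B} proves Theorem~\ref{thm:B}. Section~\ref{sec:formula} expresses the flag curvature of a circle-invariant metric through a Lagrangian on the orbit space. Section~\ref{sec:model} is the heart of the paper: in a three-dimensional local model it shows how a twist produces positive curvature on the cylinder, where a Riemannian perturbation fails, and which two non-Riemannian terms repair it. Sections~\ref{sec:base} and~\ref{sec:metrics} place the model inside $S^n$, and Section~\ref{sec:positive} proves that the flag curvature is positive.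

\section{Finsler background}\label{sec:background}

A \emph{Finsler metric} is a function $F$ on $TM$ that is smooth and positive on $TM\setminus0$, satisfies $F(\lambda v)=\lambda F(v)$ for $\lambda\ge0$, and whose \emph{fundamental tensor} $g_v=\frac12\partial_v^2F^2$ (the Hessian along the fiber) is positive definite for every $v\ne0$. Homogeneity gives $g_{\lambda v}=g_v$ for $\lambda>0$, $g_v(v,v)=F(v)^2$ and $g_v(v,\cdot)=FF_v$; moreover $g_v=F_v\otimes F_v+FF_{vv}$, and the symmetric \emph{Cartan tensor} $C_v=\frac14\partial^3_vF^2$ satisfies $C_v(v,\cdot,\cdot)=0$.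

Let $(x^i,v^i)$ be induced coordinates on $TM$. Geodesics of constant speed are the solutions of $\ddot x^i+2G^i(x,\dot x)=0$, where
\[
G^i=\tfrac14g^{il}\big((F^2)_{x^kv^l}v^k-(F^2)_{x^l}\big)
\]
is homogeneous of degree $2$ in $v$. Put $G^i_j=\partial G^i/\partial v^j$ and $\frac{\delta}{\delta x^j}=\partial_{x^j}-G^m_j\partial_{v^m}$. The \emph{Chern connection coefficients} are
\[
\Gamma^i_{jk}(v)=\tfrac12g^{il}\Big(\frac{\delta g_{lk}}{\delta x^j}+\frac{\delta g_{lj}}{\delta x^k}-\frac{\delta g_{jk}}{\delta x^l}\Big).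
\]
They are symmetric in $j,k$, satisfy $\Gamma^i_{jk}(v)v^k=G^i_j(v)$, hence $\Gamma(v)(v,v)=2G(v)$, and change under a change of coordinates like Christoffel symbols, with an inhomogeneous term independent of $v$. So $\Gamma(T)-\Gamma(V)$ is a tensor and \eqref{eq:T} is well defined. The metric is \emph{Berwald} if $\Gamma(v)$ depends only on the base point of $v$.

Let $(\sigma,t)\mapsto\gamma_\sigma(t)$ be a smooth map into $M$ and $T$ a nowhere vanishing field along it. For a field $Y$ along the map and $X\in\{\partial_\sigma,\partial_t\}$, the \emph{covariant derivative with reference vector $T$} is $D^T_XY=X(Y)+\Gamma(T)(X,Y)$ in coordinates. The definition of $\Gamma$ gives $\frac{\delta g_{ij}}{\delta x^k}=\Gamma^l_{ik}g_{lj}+\Gamma^l_{jk}g_{il}$, and the chain rule turns this into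
\begin{equation}\label{eq:product}
X\,g_T(Y,Z)=g_T(D^T_XY,Z)+g_T(Y,D^T_XZ)+2C_T(D^T_XT,Y,Z).
\end{equation}
Along a constant speed geodesic $\gamma$ we write $D_t=D_t^{\gamma'}$. Then $(D_tY)^i=\dot Y^i+G^i_jY^j$ and $D_t\gamma'=0$, so by \eqref{eq:product} parallel translation preserves $g_{\gamma'}$.

The \emph{curvature endomorphism} $R_v$ of $T_xM$ has the components
\[
R^i_k(v)=2\partial_{x^k}G^i-v^j\partial_{x^j}G^i_k+2G^j\partial_{v^j}G^i_k-G^i_jG^j_k .
\]
It is the zero order part of the linearized geodesic equation: for any variation $\gamma_\sigma$ of a constant speed geodesic $\gamma=\gamma_0$, with variation field $J$,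
\begin{equation}\label{eq:linearized}
\partial_\sigma\big|_{\sigma=0}\big(\partial_t^2\gamma_\sigma+2G(\partial_t\gamma_\sigma)\big)=D_tD_tJ+R_{\gamma'}J .
\end{equation}
Indeed the left side is $\ddot J^i+2G^i_j\dot J^j+2\partial_{x^k}G^i\,J^k$, while $(D_tD_tJ)^i=\ddot J^i+2G^i_j\dot J^j+(\frac d{dt}G^i_k+G^i_jG^j_k)J^k$ with $\frac d{dt}G^i_k=v^j\partial_{x^j}G^i_k-2G^j\partial_{v^j}G^i_k$. Thus variation fields through constant speed geodesics solve the Jacobi equation $D_tD_tJ+R_{\gamma'}J=0$. Taking $J=\gamma'$ gives $R_vv=0$. For any such variation $g_{\gamma'}(D_tJ,\gamma')=\frac12\partial_\sigma F^2(\partial_t\gamma_\sigma)$ is constant in $t$, and differentiating gives $g_v(R_vw,v)=0$ for all $w$. The \emph{flag curvature} of $v\ne0$ and a plane $\Pi=\mathrm{span}(v,w)$ is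
\[
K(v,\Pi)=\frac{g_v(R_vw,w)}{g_v(v,v)g_v(w,w)-g_v(v,w)^2}.
\]
By the two identities just proved it does not depend on the choice of $w$, and by homogeneity it depends only on the ray of $v$. For a Riemannian metric it is the sectional curvature of $\Pi$, whatever $v$ is. If $F$ is reversible, then $g_{-v}=g_v$ and $R_{-v}=R_v$, so $K$ is a function on the manifold $\mathfrak F$ of \emph{flags}: triples of a point, a tangent line $\mathbb Rv$ and a tangent plane $\Pi\supset\mathbb Rv$. It has dimension $n+(n-1)+(n-2)=3n-3$ and is compact if $M$ is.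

The formulas show that $\Gamma(v)$ depends on the $3$-jet and $R_v$ on the $4$-jet of $F^2$ at $v$, rationally, with powers of $\det g_v$ in the denominators. This is all we need for perturbation theory.

\begin{lemma}\label{lem:expansion}
Let $g$ be a Riemannian metric on a compact manifold $M$, and let $h_1,h_2$ be smooth functions on $TM\setminus0$ that are even and homogeneous of degree $2$ in $v$. For small $|\varepsilon|$ the function $F_\varepsilon=(g+\varepsilon h_1+\varepsilon^2h_2)^{1/2}$ is a reversible Finsler metric, and its flag curvature is a smooth function of $(\varepsilon,f)$, $f\in\mathfrak F$, so that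
\[
K_\varepsilon=K_0+\varepsilon K_1+\varepsilon^2K_2+O(\varepsilon^3)\quad\text{uniformly on }\mathfrak F,
\]
with smooth $K_1,K_2$. Let $K'[h]$ be the derivative at $\delta=0$ of the flag curvature of $g+\delta h$, and $K^{(1)}_2$ the $\varepsilon^2$-coefficient for $g+\varepsilon h_1$. Then $K_1=K'[h_1]$ and $K_2=K_2^{(1)}+K'[h_2]$. For noncompact $M$ the same holds over compact subsets.
\end{lemma}

\begin{proof}
Positivity of $F_\varepsilon^2$ and of its fiber Hessian need only be checked on the compact unit sphere bundle of $g$, where they hold for small $|\varepsilon|$. At a fixed flag, $K=\mathcal K(\mathrm j)$ is a smooth function of the $4$-jet $\mathrm j=\mathrm j_0+\varepsilon\mathrm j_1+\varepsilon^2\mathrm j_2$ of $F_\varepsilon^2$, and Taylor's formula gives $K_1=d\mathcal K(\mathrm j_1)$, $K_2=\frac12d^2\mathcal K(\mathrm j_1,\mathrm j_1)+d\mathcal K(\mathrm j_2)$.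
\end{proof}

\section{The second variation and its boundary term}\label{sec:B}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Suppose $N_1\cap N_2=\emptyset$. By compactness there is a unit speed geodesic $\gamma\colon[0,d]\to M$ whose length $d>0$ is minimal among all curves from $N_1$ to $N_2$.

\emph{Variation formulas.} Let $\gamma_\sigma$ be a smooth variation of $\gamma$, put $T=\partial_t\gamma_\sigma$, $V=\partial_\sigma\gamma_\sigma$, and write $D_T,D_V$ for the covariant derivatives in $t$ and $\sigma$ with reference vector $T$. The symmetry of $\Gamma$ gives $D_VT=D_TV$. Let $E(\sigma)=\frac12\int_0^dg_T(T,T)\,dt$. In \eqref{eq:product} the Cartan term vanishes whenever $Y$ or $Z$ equals $T$, so for all small $\sigma$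
\begin{equation}\label{eq:first}
E'(\sigma)=\int_0^dg_T(D_TV,T)\,dt=\big[g_T(V,T)\big]_0^d-\int_0^dg_T(V,D_TT)\,dt .
\end{equation}
Differentiate once more and set $\sigma=0$, where $D_TT=0$. In the boundary term, $\partial_\sigma g_T(V,T)=g_T(D_VV,T)+g_T(V,D_TV)$. In the integral, of the three terms of \eqref{eq:product} only $g_T(V,D_VD_TT)$ survives. In coordinates $D_TT=\partial_t^2\gamma_\sigma+2G(\partial_t\gamma_\sigma)$, and since this vanishes at $\sigma=0$, its covariant derivative $D_V$ is the plain derivative $\partial_\sigma$, which \eqref{eq:linearized} evaluates. Hence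
\begin{equation}\label{eq:second}
E''(0)=\big[g_T(D_VV,T)+g_T(V,D_TV)\big]_0^d-\int_0^dg_T\big(D_TD_TV+R_TV,\,V\big)\,dt .
\end{equation}

\emph{The parallel field.} By the Cauchy--Schwarz inequality a curve on $[0,d]$ of length $l$ has energy $E\ge l^2/2d$, so every curve from $N_1$ to $N_2$ has $E\ge d/2=E(0)$. For variations with ends in $N_1$ and $N_2$ this forces $E'(0)=0$, and \eqref{eq:first} shows that $\gamma'$ is $g_{\gamma'}$-orthogonal to $TN_1$ at $t=0$ and to $TN_2$ at $t=d$. Parallel translation along $\gamma$ preserves $g_{\gamma'}$ and $\gamma'$, so it carries $T_{\gamma(0)}N_1$ into the orthogonal complement of $\gamma'(d)$. This space has dimension $n-1<n_1+n_2$ and contains $T_{\gamma(d)}N_2$, so the two subspaces intersect nontrivially. We obtain a parallel unit field $V\perp\gamma'$ along $\gamma$, tangent to $N_1$ at $t=0$ and to $N_2$ at $t=d$.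

\emph{The variation.} Let $x_0(\sigma)$ and $x_d(\sigma)$ be the geodesics of $F$ with initial velocities $V(0)$ and $V(d)$. Since the $N_i$ are totally geodesic, $x_0(\sigma)\in N_1$ and $x_d(\sigma)\in N_2$ for small $\sigma\ge0$. With the exponential map of an auxiliary Riemannian metric write $x_0(\sigma)=\exp(\sigma V(0)+\sigma^2Z_0(\sigma))$ and $x_d(\sigma)=\exp(\sigma V(d)+\sigma^2Z_d(\sigma))$ with smooth $Z_0,Z_d$, choose fields $Z(t,\sigma)$ along $\gamma$ that interpolate smoothly between $Z_0(\sigma)$ and $Z_d(\sigma)$, and put $\gamma_\sigma(t)=\exp_{\gamma(t)}(\sigma V(t)+\sigma^2Z(t,\sigma))$. This variation has field $V$ at $\sigma=0$ and end curves $x_0,x_d$. At an end, $D_VV=\ddot x+\Gamma(T)(V,V)$ and $\ddot x=-2G(V)=-\Gamma(V)(V,V)$, so $g_T(D_VV,T)=\mathcal T(T,V)$. As $D_TV=0$ at $\sigma=0$, \eqref{eq:second} and \eqref{eq:hypB} give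
\[
E''(0)=\int_0^d\Big[\frac d{dt}\mathcal T(T,V)-g_T(R_TV,V)\Big]dt<0,
\]
while $E'(0)=[g_T(V,T)]_0^d=0$. So $E(\sigma)<d/2$ for small $\sigma>0$, although $\gamma_\sigma$ joins $N_1$ to $N_2$. This contradiction proves the first assertion.

\emph{Berwald metrics.} Here $\mathcal T\equiv0$, and for $g_T$-orthonormal $T,V$ the left side of \eqref{eq:hypB} is the flag curvature.

\emph{Metrics close to $\sec>0$.} Along a geodesic with velocity $T$ and a parallel field $V$ we have $\dot x=T$, $\dot T=-2G(T)$, $\dot V=-\Gamma(T)(T,V)$. Therefore $\mathcal Q_F(T,V)=g_T(R_TV,V)-\frac d{dt}\mathcal T(T,V)$ is a function of the pair $(T,V)$, given by a universal continuous expression in $T$, $V$ and the $4$-jets of $F^2$ at $T$ and at $V$. For a Riemannian metric $g$ with $\sec>0$, $\mathcal Q_g$ is the sectional curvature on the compact set of $g$-orthonormal pairs, so $\mathcal Q_g\ge q_0>0$ on a compact neighborhood $\mathcal U$ of this set. If $F^2$ is $C^4$-close to $g$ near the unit sphere bundle, then $|\mathcal Q_F-\mathcal Q_g|<q_0$ on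 $\mathcal U$ (chosen small), and every pair with $g_T(T,T)=g_T(V,V)=1$, $g_T(T,V)=0$ lies in $\mathcal U$, because $g_T$ is homogeneous of degree $0$ in $T$ and uniformly close to $g$. So \eqref{eq:hypB} holds.
\end{proof}

\section{Flag curvature of a circle-invariant metric}\label{sec:formula}

All our metrics live, where they matter, on a product $Q\times S^1_\theta$ or $Q\times\mathbb R_\theta$ and are invariant under translation in $\theta$. Using $\theta$ as the parameter along geodesics removes one dimension and turns the flag curvature into an expression in the second derivatives of a single Lagrangian.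

Let $F$ be $\theta$-invariant, fix coordinates $q^i$ on $Q$, and put $L(q,p)=F(q;p,1)$, the norm of $p^i\partial_{q^i}+\partial_\theta$. A curve with $\dot\theta>0$ is a graph $q(\theta)$ of length $\int L(q,q')\,d\theta$, where a prime denotes $d/d\theta$. It is a geodesic, up to parametrization, exactly when $q$ solves the Euler--Lagrange equation $(L_p)'=L_q$; the remaining $\theta$-component of the geodesic equation follows, because length does not depend on the parametrization. We call such $q$ \emph{extremals}. Along an extremal define the matrices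
\[
S_{ij}=L_{p^iq^j},\quad U=L_{qq},\quad \mathcal W=LL_{pp}=\tfrac12(L^2)_{pp}-L_p\otimes L_p,\quad \Omega=S-S^{\mathsf T},
\]
and let a subscript $t$ denote the arc length derivative $\frac d{dt}=\frac1L\frac d{d\theta}$.

\begin{lemma}\label{lem:formula}
The matrix $\mathcal W$ is positive definite. Put $\mathsf M=\mathcal W_t+\Omega$ and
\[
\mathcal R=\tfrac12(S+S^{\mathsf T})_t-\tfrac1LU-\tfrac12\mathcal W_{tt}+\tfrac14\mathsf M^{\mathsf T}\mathcal W^{-1}\mathsf M .
\]
Then for $v=(q',1)$ and $0\ne w\in T_qQ$ we have $K(v,\mathrm{span}(v,w))=\mathcal R(w,w)/\mathcal W(w,w)$.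
\end{lemma}

\begin{proof}
Let $\gamma$ be the unit speed geodesic, so that $\gamma'=(q',1)/L$. Identify the quotient bundle $\mathcal E=\gamma^*TM/\langle\gamma'\rangle$ with $TQ$ by $(X_q,X_\theta)\mapsto X_q-X_\theta q'$. Since $D_t\gamma'=0$ and $R_{\gamma'}\gamma'=0$, the operators $D_t$ and $R_{\gamma'}$ descend to operators $\nabla_t$ and $R$ on $\mathcal E$. The denominator of the flag curvature, $g_{\gamma'}(w,w)-g_{\gamma'}(\gamma',w)^2=FF_{vv}(w,w)$, is a form with kernel $\langle\gamma'\rangle$, hence positive definite on $\mathcal E$. As $FF_{vv}$ is homogeneous of degree $0$, it equals $LL_{pp}(w,w)=\mathcal W(w,w)$ for $w\in TQ$. Since $g_{\gamma'}(R_{\gamma'}w,\gamma')=0$, the numerator is $\mathcal W(Rw,w)$. It remains to show $\mathcal WR=\mathcal R$, and we do so by writing the Jacobi equation in two ways.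

Let $q_\sigma(\theta)$ be a variation through extremals and $\xi=\partial_\sigma q_\sigma|_{\sigma=0}$ at fixed $\theta$. The corresponding unit speed geodesics are $(q_\sigma(\theta_\sigma(t)),\theta_\sigma(t))$, and their variation field $J$ has $J_q=\xi+J_\theta q'$. So $J$ projects to $\xi$, and $\nabla_t\nabla_t\xi+R\xi=0$. Writing $\nabla_t\xi=\xi_t+\mathsf N\xi$ in coordinates,
\[
\xi_{tt}+2\mathsf N\xi_t+(\mathsf N_t+\mathsf N^2+R)\xi=0 .
\]
On the other hand $\xi$ solves the linearized Euler--Lagrange equation $(L_{pp}\xi'+S\xi)'=S^{\mathsf T}\xi'+U\xi$. With $\xi'=L\xi_t$ this is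
\begin{equation}\label{eq:linEL}
\mathcal W\xi_{tt}+\mathsf M\xi_t+\big(S_t-\tfrac1LU\big)\xi=0 .
\end{equation}
Since $L_{pp}$ is invertible, extremals depend smoothly on arbitrary initial data, so $\xi$ and $\xi_t$ can be prescribed at any point and the coefficients of the two equations agree: $\mathsf N=\frac12\mathcal W^{-1}\mathsf M$ and $\mathcal WR=S_t-\frac1LU-\mathcal W\mathsf N_t-\mathcal W\mathsf N^2$. Now $\mathcal W\mathsf N_t=\frac12(\mathcal W_{tt}+\Omega_t)-\frac12\mathcal W_t\mathcal W^{-1}\mathsf M$ and $\mathcal W\mathsf N^2=\frac14\mathsf M\mathcal W^{-1}\mathsf M$, so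
\[
\mathcal WR=S_t-\tfrac12\Omega_t-\tfrac1LU-\tfrac12\mathcal W_{tt}+\tfrac14(2\mathcal W_t-\mathsf M)\mathcal W^{-1}\mathsf M .
\]
Finally $S-\frac12\Omega=\frac12(S+S^{\mathsf T})$ and $2\mathcal W_t-\mathsf M=\mathcal W_t-\Omega=\mathsf M^{\mathsf T}$.
\end{proof}

A $\theta$-orbit $q\equiv q_0$ is an extremal if and only if $q_0$ is a critical point of $L(q,0)=F(\partial_\theta)$. Along it all matrices are constant, and
\begin{equation}\label{eq:constant}
\mathcal R=-\tfrac1LU+\tfrac14\Omega^{\mathsf T}\mathcal W^{-1}\Omega ,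
\end{equation}
where $U$ is the Hessian of $L(\cdot,0)$ at $q_0$. The first term says that curvature is positive where neighboring orbits are shorter. The second term is nonnegative; it vanishes when $\dim Q=1$.

Reflection symmetries reduce the number of variables.

\begin{lemma}\label{lem:reduce}
Split the coordinates as $q=(q_{\mathrm I},q_{\mathrm{II}})$ and suppose that $L$ is invariant under $(q_{\mathrm{II}},p_{\mathrm{II}})\mapsto(-q_{\mathrm{II}},-p_{\mathrm{II}})$. An extremal with $q_{\mathrm{II}}=q_{\mathrm{II}}'=0$ at one time has $q_{\mathrm{II}}\equiv0$, its part $q_{\mathrm I}$ is an extremal of the restricted Lagrangian $L|_{q_{\mathrm{II}}=p_{\mathrm{II}}=0}$, and the $\mathrm I$--$\mathrm I$ blocks of $\mathcal W$ and $\mathcal R$ are those of the restricted Lagrangian.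
\end{lemma}

\begin{proof}
The reflected curve is an extremal with the same initial data, so it is the same curve. A second derivative of $L$ in one variable of type $\mathrm I$ and one of type $\mathrm{II}$ is odd under the reflection and vanishes along the extremal. So $S,U,\mathcal W,\Omega,\mathsf M,\mathcal W^{-1}$ are block diagonal, and their $\mathrm I$--$\mathrm I$ blocks involve only derivatives of the restriction.
\end{proof}

\section{A three-dimensional model}\label{sec:model}

We shall use the curvature of a warped product $\hat g+u^2d\theta^2$ on $Q\times\mathbb R$, where $\hat g$ has constant curvature $1$ and $u>0$ is a function on $Q$. Let $e_\theta=\partial_\theta/u$. On vectors tangent to $Q$ the curvature tensor is that of $\hat g$; $\langle R(x,e_\theta)e_\theta,x'\rangle=-\mathrm{Hess}\,u(x,x')/u$ for $x,x'\in TQ$; and components with a single $e_\theta$ vanish because $\theta\mapsto-\theta$ is an isometry. Hence a plane with unit bivector $\omega_Q+e_\theta\wedge x$, where $\omega_Q\in\Lambda^2TQ$ and $x\in TQ$, has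 sectional curvature
\begin{equation}\label{eq:warped}
|\omega_Q|^2-\mathrm{Hess}\,u(x,x)/u .
\end{equation}
So the curvature is nonnegative when $u$ is concave, and flat planes come from null directions of $\mathrm{Hess}\,u$.

Fix $a=\frac1{50}$ and $\mu(r)=\frac14(1+2r^2)$. On the domain $|r|<\frac1{10}$, $|y|<\frac1{10}$, $\theta\in\mathbb R$ consider
\[
\bar g=\cos^2\!y\,dr^2+dy^2+u^2d\theta^2,\qquad u=1-\tfrac12\mu(r)y^2 .
\]
The first two terms are the round metric in coordinates adapted to the great circle $y=0$; the choice of $\mu$ is explained in Section~\ref{sec:base}. The surface $\Sigma=\{y=0\}$ is totally geodesic and flat, with metric $dr^2+d\theta^2$, and every orbit $r=r_0$ in it is a geodesic. The surface $\{r=0\}$ is the fixed set of the isometry $r\mapsto-r$. So $\bar g$ has a totally geodesic hypersurface and many geodesic orbits disjoint from it. We look for a perturbation $\bar g+\varepsilon h_1+\varepsilon^2h_2$ that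
\begin{itemize}
\item is $\theta$-invariant and invariant under $r\mapsto-r$, so that $\{r=0\}$ stays totally geodesic,
\item keeps the orbit $r=a$, $y=0$ as a geodesic,
\item has positive flag curvature near the flat flags, those with $\Pi=T\Sigma$.
\end{itemize}
The first two demands make $\partial_rL(r,0;0)$ vanish at $r=0$ and at $r=a$, so $U_{rr}$ has mean zero over $[0,a]$ along the orbits in $\Sigma$, and the term $-U/L$ of \eqref{eq:constant} cannot be positive on all of them. The surplus has to come from $\Omega$. That term is quadratic, so a twist of order $\varepsilon$ yields curvature of order $\varepsilon^2$, and $h_2$ serves to distribute it.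

Write $v=w\,\partial_r+\eta\,\partial_y+\vartheta\,\partial_\theta$, $|v|^2=\bar g(v,v)$ and $\tau=\cos^2\!y\,w^2/|v|^2\in[0,1]$. On $\Sigma$ the number $\tau$ is the squared sine of the angle between $v$ and the orbits.

\subsection{The twist}

For a smooth function $b(r)$, to be chosen later, let
\begin{equation}\label{eq:h1model}
h_1=u^2r^2\,\vartheta\,\eta+b(r)\,\frac{w^2\eta\,\vartheta}{|v|^2}.
\end{equation}
The first summand is a quadratic form. It tilts the orthogonal complement of the orbits by an amount that depends on $r$; the factor must be even in $r$ and nonconstant, and $r^2$ is the simplest choice. The second summand is not quadratic and plays no role in the next lemma. For $F^2=\bar g+\varepsilon h_1$,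
\begin{equation}\label{eq:Lmodel}
L^2=u^2+\cos^2\!y\,p_r^2+p_y^2+\varepsilon\Big(u^2r^2p_y+\frac{b\,p_r^2p_y}{u^2+\cos^2\!y\,p_r^2+p_y^2}\Big).
\end{equation}

\begin{lemma}\label{lem:twist}
For $F^2=\bar g+\varepsilon h_1$ every orbit $\{r=r_0,\,y=0\}$ is a geodesic, and along it
\[
K\big(\partial_\theta,\mathrm{span}(\partial_\theta,\partial_r)\big)=\frac{\varepsilon^2r_0^2}{4-\varepsilon^2r_0^4}=\frac{r_0^2}4\,\varepsilon^2+O(\varepsilon^4).
\]
\end{lemma}

\begin{proof}
We have $L(q,0)=u$, and $u=1$, $du=0$, $u_{rr}=0$ at $(r_0,0)$. So \eqref{eq:constant} applies and $U_{rr}=0$. From $L_p=(L^2)_p/2L$ we get $L_{p_r}(q,0)=0$ and $L_{p_y}(q,0)=\frac12\varepsilon ur^2$ for all $q$, hence $\Omega_{yr}=L_{p_yr}-L_{p_ry}=\varepsilon r_0$. At $p=0$ the last term of \eqref{eq:Lmodel} vanishes to third order, so $\frac12(L^2)_{pp}$ is the identity and $\mathcal W=\mathrm{diag}(1,\,1-\frac14\varepsilon^2r_0^4)$. Thus $K=\mathcal R_{rr}=\frac14\Omega_{yr}^2/\mathcal W_{yy}$.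
\end{proof}

\subsection{Second order terms on the flat surface}

The twist gives no curvature at $r=0$, and we have not yet looked at directions transverse to the orbits. Both are to be corrected by $h_2$, which enters $K_2$ linearly.

\begin{lemma}\label{lem:P}
Let $k(r,\tau)$ be smooth for $|r|<\frac1{10}$, $0\le\tau\le1$, and let $h_2=2|v|^2k(r,\tau)$ and $H=k_{rr}$. At every flag with $\Pi=T\Sigma$,
\[
K'[h_2]=\mathsf P[H],\qquad \mathsf P[H]=-2\tau^2(1-\tau)H_{\tau\tau}+\tau H_\tau-H .
\]
\end{lemma}

\begin{proof}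
By continuity and reversibility we may take $v=p\,\partial_r+\partial_\theta$ and $w=\partial_r$. The metric $\bar g+\delta h_2$ is invariant under $y\mapsto-y$, so by Lemma~\ref{lem:reduce} we may compute with the Lagrangian in one variable
\[
L=\sqrt{(1+p^2)(1+2\delta k)}=\Phi+\delta\Psi+O(\delta^2),\qquad\Phi=\sqrt{1+p^2},\quad\Psi=\Phi k,\quad\tau=p^2/\Phi^2 .
\]
Here $\Omega=0$. Let $X=\Psi_{rr}=\Phi H$. Along extremals $\frac d{d\theta}=p\,\partial_r+p'\partial_p$, where $p'$ is determined by $L_{pp}p'+L_{pr}p=L_r$, so all quantities are smooth functions of $(\delta,r,p)$. We compute modulo $\delta^2$. Since $\Phi_{pp}=\Phi^{-3}$,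
\[
p'=\delta\Phi^3(\Psi_r-p\Psi_{pr}),\qquad p''=\delta\Phi^3p\,(X-pX_p).
\]
Further $S=\delta\Psi_{pr}$, so $S_t=\delta pX_p/\Phi$, and $U/L=\delta X/\Phi$. Next, $\mathcal W=LL_{pp}=\Phi^{-2}+\delta(\Psi\Phi^{-3}+\Phi\Psi_{pp})$. As $\mathcal W'$ and $L'$ are $O(\delta)$, we have $\mathsf M^2=O(\delta^2)$ and
\[
\mathcal W_{tt}=\Phi^{-2}\mathcal W''=\Phi^{-2}\big[-2p\Phi^{-4}p''+\delta p^2(X\Phi^{-3}+\Phi X_{pp})\big].
\]
Since $\mathcal R=O(\delta)$, we have $K=\Phi^2\mathcal R$ to first order, and
\[
K'[h_2]=p\Phi X_p-\Phi X+\frac{p^2}\Phi(X-pX_p)-\frac{p^2}{2\Phi^3}X-\frac{p^2\Phi}2X_{pp}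
=\frac p\Phi X_p-\frac X\Phi-\frac{p^2}{2\Phi^3}X-\frac{p^2\Phi}2X_{pp},
\]
using $\Phi^2-p^2=1$. Insert $X_p=\frac p\Phi H+\Phi H_p$ and $X_{pp}=\Phi^{-3}H+\frac{2p}\Phi H_p+\Phi H_{pp}$. The three terms proportional to $p^2\Phi^{-2}H$ cancel, leaving
\[
K'[h_2]=-H+(p-p^3)H_p-\tfrac12p^2\Phi^2H_{pp}.
\]
Finally $\tau_p=2p\Phi^{-4}$ and $\tau_{pp}=2\Phi^{-4}-8p^2\Phi^{-6}$. The coefficient of $H_{\tau\tau}$ is $-\frac12p^2\Phi^2\tau_p^2=-2p^4\Phi^{-6}=-2\tau^2(1-\tau)$, and that of $H_\tau$ is $2p^2(1-p^2)\Phi^{-4}-p^2\Phi^{-2}+4p^4\Phi^{-4}=p^2\Phi^{-2}=\tau$.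
\end{proof}

The functions $k$ that are affine in $\tau$ give quadratic forms $h_2$. For them the result is independent of the direction, as it must be: $\mathsf P[1-\tau]=-1$, and $\mathsf P[\tau]=0$, the latter because $(1+2\delta k(r))dr^2+d\theta^2$ is flat.

Take $k=k_0(r)(1-\tau)$ with $k_0$ even. For $F^2=\bar g+\varepsilon h_1+\varepsilon^2h_2$ we have $L(q,0)=u\sqrt{1+2\varepsilon^2k_0(r)}$, so the orbit $r=a$ is a geodesic if and only if $k_0'(a)=0$, that is, $\int_0^ak_0''\,dr=0$. By Lemmas~\ref{lem:expansion}, \ref{lem:twist} and~\ref{lem:P}, the flags $(\partial_\theta,T\Sigma)$ have $K_1=0$ and $K_2=\frac{r^2}4-k_0''$. The mean of $K_2$ over $[0,a]$ is therefore $\frac{a^2}{12}$, whatever $k_0$ is, and we make $K_2$ equal to this constant by choosing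
\begin{equation}\label{eq:k0}
k_0(r)=\frac{r^4}{48}-\frac{a^2r^2}{24},\qquad k_0'=\frac{r(r^2-a^2)}{12},\qquad k_0''=\frac{r^2}4-\frac{a^2}{12}.
\end{equation}
The orbit $r=a$ is now a strict local minimum of length among the orbits in $\Sigma$, since $k_0''(a)=\frac{a^2}6>0$, and yet the flag $(\partial_\theta,T\Sigma)$ along it is positively curved.

\subsection{The first order term}

With $b=0$ the metric just constructed is Riemannian, and all planes $T\Sigma$ have curvature $\frac{a^2}{12}\varepsilon^2+O(\varepsilon^3)$. Frankel's theorem suggests that negative curvature has appeared somewhere else. At a distance $|\nu|$ from the flat flags $K_0$ is of order $|\nu|^2$, while $\varepsilon K_1$ may be of order $\varepsilon|\nu|$; for $|\nu|\sim\varepsilon$ all three terms $K_0,\varepsilon K_1,\varepsilon^2K_2$ have the same size. So we need the derivative of $K_1$ transverse to the flat flags. At the flags $(\partial_\theta,T\Sigma)$ symmetry will kill all its components but the following one.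

\begin{lemma}\label{lem:first}
For $F^2=\bar g+\varepsilon h_1$ let $K(\varepsilon,\rho)$ be the flag curvature at the point $(r_0,0)$ of $v=\partial_\theta+\rho\,\partial_y$ and $\Pi=\mathrm{span}(v,\partial_r)$. Then
\[
\partial_\varepsilon\partial_\rho K(0,0)=\tfrac12b(r_0)\mu(r_0)-1 .
\]
\end{lemma}

\begin{proof}
Consider the extremal $(r(\theta),y(\theta))$ of \eqref{eq:Lmodel} with $(r,y)=(r_0,0)$ and $(r',y')=(0,\rho)$ at $\theta=0$; it is smooth in $(\theta,\varepsilon,\rho)$. Let $\equiv$ denote equality modulo the ideal generated by $\varepsilon^2$ and $\rho^2$ in the smooth functions of $(\varepsilon,\rho)$; members of this ideal have vanishing mixed derivative at the origin. We evaluate the four terms of $\mathcal R_{rr}$ at $\theta=0$, and write $b=b(r_0)$, $\mu=\mu(r_0)$.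

\emph{The extremal.} $L$ is even in $p_r$, so $L_{p_r}=p_r\Xi$ with $\Xi$ smooth, and $\Xi=\cos^2\!y/L$ for $\varepsilon=0$. From
\begin{equation}\label{eq:Laxis}
L^2(r,0;0,\rho)=1+\rho^2+\varepsilon r^2\rho
\end{equation}
we get $L_r=O(\varepsilon)$ at $\theta=0$. There the $r$-equation reads $(L_{p_r})'=\Xi r''=L_r$, so $r''(0)=O(\varepsilon)$. For $\varepsilon=0$, linearize at the constant extremal $(r_0,0)$, where $L=1$, $S=0$, $\mathcal W$ is the identity and $U=\mathrm{diag}(0,-\mu)$. By \eqref{eq:linEL},
\begin{equation}\label{eq:osc}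
r=r_0+O(\rho^2),\qquad y=\rho\sin(\sqrt\mu\,\theta)/\sqrt\mu+O(\rho^2)\qquad(\varepsilon=0)
\end{equation}
near $\theta=0$, together with all $\theta$-derivatives.

\emph{The term $U$.} Differentiating \eqref{eq:Laxis} twice in $r$ gives $LL_{rr}+L_r^2=\varepsilon\rho$, so $U_{rr}/L=(\varepsilon\rho-L_r^2)/L^2\equiv\varepsilon\rho$.

\emph{The term $S$.} $S_{rr}=p_r\Xi_r$, so $S_{rr}'=r''\Xi_r$ at $\theta=0$. For $\varepsilon=0$ we have $\Xi_r=-\cos^2\!y\,L_r/L^2=0$ there. Both factors are $O(\varepsilon)$, and $(S_{rr})_t\equiv0$.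

\emph{The term $\mathcal W_{tt}$.} We have $\mathcal W_{rr}=\cos^2\!y+\varepsilon\mathcal G-L_{p_r}^2$, where
\[
\mathcal G=\tfrac12\partial_{p_r}^2\frac{b(r)\,p_r^2p_y}{u^2+\cos^2\!y\,p_r^2+p_y^2}=\frac{b(r)\,p_y}{u^2+p_y^2}+p_r^2p_y\cdot(\text{smooth}).
\]
At $\theta=0$: $(\cos^2y)'=0$, $(\cos^2y)''=-2\rho^2\equiv0$, $(L_{p_r}^2)'=0$ and $(L_{p_r}^2)''=2L_r^2\equiv0$. Modulo $\varepsilon^2$ we may evaluate $\varepsilon\mathcal G$ along the extremal for $\varepsilon=0$, where \eqref{eq:osc} gives $u=1+O(\rho^2)$ and $\mathcal G=b\rho\cos(\sqrt\mu\,\theta)+O(\rho^2)$. Hence $\mathcal W_{rr}'\equiv0$ and $\mathcal W_{rr}''\equiv-\varepsilon b\mu\rho$. Since $(\cdot)_{tt}=L^{-2}(\cdot)''-L^{-3}L'(\cdot)'$ and $L^{-2}=1+O(\rho)$, we obtain $-\frac12(\mathcal W_{rr})_{tt}\equiv\frac12b\mu\,\varepsilon\rho$.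

\emph{The term $\mathsf M$.} Let $\varepsilon=0$ and $\theta=0$, so $L_r=0$. Then $\mathsf M_{rr}=(\cos^2y-L_{p_r}^2)_t=0$. The entry $\mathcal W_{yr}=-L_{p_y}L_{p_r}$ has derivative $-L_{p_y}L_r=0$, and $\Omega_{yr}=L_{p_yr}-L_{p_ry}=-p_yL_r/L^2-p_r\Xi_y=0$. So the column $\mathsf M_{\cdot r}$ is $O(\varepsilon)$ and $(\mathsf M^{\mathsf T}\mathcal W^{-1}\mathsf M)_{rr}\equiv0$.

Altogether $\mathcal R_{rr}\equiv(\frac12b\mu-1)\varepsilon\rho$, and $\mathcal W_{rr}=1+O(\varepsilon)$ at $\theta=0$, so $K\equiv(\frac12b\mu-1)\varepsilon\rho$.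
\end{proof}

\begin{example}\label{ex:riem}
Let $b=0$ and $k=k_0(r)(1-\tau)$, the Riemannian perturbation. On the flags of Lemma~\ref{lem:first}, \eqref{eq:warped} gives $K_0=\rho^2/(1+\rho^2)$, because $\mathrm{Hess}\,u(\partial_r,\partial_r)=0$ on $y=0$. Since $K_1$ depends only on $h_1$, the full metric has
\[
K=\rho^2-\varepsilon\rho+\tfrac{a^2}{12}\varepsilon^2+O(|\varepsilon|^3+|\rho|^3),
\]
and at $\rho=\varepsilon/2$ this is $(\frac{a^2}{12}-\frac14)\varepsilon^2+O(\varepsilon^3)<0$.
\end{example}

The choice
\begin{equation}\label{eq:b}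
b(r)=\frac2{\mu(r)}=\frac8{1+2r^2}
\end{equation}
removes the term $-\varepsilon\rho$. The proof shows how: the second summand of $h_1$ makes $\frac12(L^2)_{p_rp_r}$, the $g_v$-length of $\partial_r$, depend on the direction $v$, and this length oscillates along the geodesic with the frequency $\sqrt\mu$ of \eqref{eq:osc}. No quadratic form can do this.

\subsection{The directions transverse to the orbits}

The cancellation takes place only at $\tau=0$. At the other flat flags we know nothing about $K_2^{(1)}$ and the derivative of $K_1$, except that they are bounded. We overpower them with a further summand $\frac{r^2}2j(\tau)$ in $k$, which contributes $\mathsf P[j]$ to $K_2$; the condition $j(0)=0$ leaves $L(q,0)$, and with it the geodesic orbit $r=a$, unchanged. Write $j=\tau\psi$. Then $j'=\psi+\tau\psi'$ and $j''=2\psi'+\tau\psi''$ give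
\begin{equation}\label{eq:Ppsi}
\mathsf P[\tau\psi]=-2\tau^3(1-\tau)\psi''-\tau^2(3-4\tau)\psi'=-2\tau^{3/2}(1-\tau)^{1/2}\big(\tau^{3/2}(1-\tau)^{1/2}\psi'\big)'.
\end{equation}
The second form shows that $\int_0^1\mathsf P[j]\,\tau^{-3/2}(1-\tau)^{-1/2}d\tau=0$, so $\mathsf P[j]$ cannot be positive everywhere. But the weight is not integrable at $\tau=0$, so a small loss near $\tau=0$ can pay for a large gain elsewhere; and near $\tau=0$ we have the margin $\frac{a^2}{12}$ to spend. To find $\psi$, note that $\psi'=\tau^{-m}$ gives $\mathsf P=\tau^{2-m}[2m(1-\tau)-(3-4\tau)]$, which is positive on $(0,1]$ for $m>\frac32$, and small near $0$ for $m<2$. We take $m=\frac74$ and smooth out the singularity.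

\begin{lemma}\label{lem:j}
Given $\tau_0\in(0,1)$ and $C>0$ there are $\Lambda,\lambda>0$ such that $j(\tau)=-\frac43\Lambda\,\tau(\tau+\lambda)^{-3/4}$ satisfies $\mathsf P[j]>-\frac{a^2}{24}$ on $[0,1]$ and $\mathsf P[j]>C$ on $[\tau_0,1]$.
\end{lemma}

\begin{proof}
Here $\psi'=\Lambda(\tau+\lambda)^{-7/4}$ and $\psi''=-\frac74\Lambda(\tau+\lambda)^{-11/4}$, so \eqref{eq:Ppsi} gives
\[
\mathsf P[j]=\frac{\Lambda\tau^2}{(\tau+\lambda)^{11/4}}\Big[\tfrac72\tau(1-\tau)-(3-4\tau)(\tau+\lambda)\Big]=\frac{\Lambda\tau^2}{(\tau+\lambda)^{11/4}}\Big[\tfrac\tau2+\tfrac{\tau^2}2-3\lambda+4\lambda\tau\Big].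
\]
The bracket is at least $-3\lambda$ and $\tau^2(\tau+\lambda)^{-11/4}\le\lambda^{-3/4}$, so $\mathsf P[j]\ge-3\Lambda\lambda^{1/4}$ on $[0,1]$. If $\lambda\le\tau_0/12$ and $\tau\ge\tau_0$, the bracket is at least $\tau/4$ and $(\tau+\lambda)^{11/4}\le(\frac{13}{12})^3\tau^{11/4}\le\frac32\tau^{11/4}$, so $\mathsf P[j]\ge\frac16\Lambda\tau^{1/4}\ge\frac16\Lambda\tau_0^{1/4}$. Choose $\Lambda$ with $\frac16\Lambda\tau_0^{1/4}>C$, and then $\lambda\le\tau_0/12$ with $3\Lambda\lambda^{1/4}<\frac{a^2}{24}$.
\end{proof}

\section{A nonnegatively curved metric on $S^n$ with a flat cylinder}\label{sec:base}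

We now build $g_0$. It has to contain the model near a segment of orbits, be round far away, and have no flat planes other than those of the cylinder.

Write $S^n=\{(z,x)\in\mathbb C\times\mathbb R^{n-1}:|z|^2+|x|^2=1\}$ and $\zeta=|z|$. Let $Q$ be the open hemisphere $\zeta>0$ of the unit sphere $S^{n-1}\ni(\zeta,x)$, with its round metric $\hat g$. On $\{z\ne0\}=Q\times S^1$ the round metric of $S^n$ is $\hat g+\zeta^2(d\arg z)^2$. Put $c_*=1+a^2$ and $\theta=(\arg z)/c_*\in\mathbb R/(2\pi/c_*)\mathbb Z$, so that the round metric is $\hat g+(c_*\zeta)^2d\theta^2$. On $Q$ use coordinates $(r,y)$, $y\in\mathbb R^{n-2}$, $s=|y|$, with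
\[
(\zeta,x_1)=\cos s\,(\cos r,\sin r),\qquad(x_2,\dots,x_{n-1})=\frac{\sin s}s\,y .
\]
Then $\zeta=\cos r\cos s$ and $\hat g=\cos^2\!s\,dr^2+ds^2+\sin^2\!s\,d\omega^2$, with $d\omega^2$ the round metric of $S^{n-3}$ (absent for $n=3$). Let $e_r=\partial_r/\cos s$, let $B=\{|r|\le\frac1{10},\,s\le\frac1{10}\}$, and let $I=\{y=0,\,|r|\le a\}$; see Figure~\ref{fig:Q}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.9]
\draw[dashed] (0,0) circle (1);
\draw[thick] (0,-1) -- (0,1);
\node[right] at (0,0.78) {$N/S^1$};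
\draw[gray] (-0.62,-0.55) rectangle (0.62,0.55);
\node[gray] at (-0.5,0.43) {$B$};
\draw[line width=2pt] (-0.35,0) -- (0.35,0);
\node[above] at (-0.2,0) {$I$};
\fill (0.35,0) circle (0.045);
\node[below right] at (0.33,0) {$c$};
\node[right] at (0.75,-0.78) {$z=0$};
\end{tikzpicture}
\caption{The space $Q$ of circle orbits in $S^3\setminus\{z=0\}$, seen as the disk $|x|<1$ (not to scale). Each point is a circle in $S^3$. The metric $g_0$ is round outside the box $B$, the segment $I$ lifts to a flat cylinder, the vertical diameter $x_1=0$ lifts to the totally geodesic sphere $N$, and the right end point of $I$ is the closed geodesic $c$.}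
\label{fig:Q}
\end{figure}

By \eqref{eq:warped} we need a concave function $u$ on $Q$ that is constant on $I$ and equals $c_*\zeta$ near the boundary. Fix a smooth even function $\phi$ on $[-\frac1{10},\frac1{10}]$ with $\phi=0$ for $|r|\le a$ and $0<\phi''\le\frac14$ for $|r|>a$; then $0\le\phi\le r^2/8$ and $|\phi'|\le|r|/4$. On $B$ put
\[
u_1=1-\phi(r)-\tfrac12\mu(r)s^2 .
\]
The function $\phi$ ends the flat cylinder at $|r|=a$. The convexity of $\mu$ is needed because the curves $s=\mathrm{const}$ bend away from $s=0$ relative to geodesics: the first line of the computation below is $(\frac12\mu''-\mu)s^2$ to leading order on $|r|\le a$, which would be negative for constant $\mu$.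

\begin{lemma}\label{lem:hess}
On $B$, for $x=x_re_r+x^\perp$ with $x^\perp\perp e_r$,
\[
-\mathrm{Hess}\,u_1(x,x)\ge\phi''x_r^2+\tfrac1{10}\big(s^2x_r^2+|x^\perp|^2\big).
\]
\end{lemma}

\begin{proof}
Let $s>0$. From the Christoffel symbols of $\hat g$, $\mathrm{Hess}\,r=\tan s\,(dr\otimes ds+ds\otimes dr)$ and $\mathrm{Hess}\,s=\sin s\cos s\,(d\omega^2-dr^2)$. So a function $f(r,s)$ has $\mathrm{Hess}f(\partial_r,\partial_r)=f_{rr}-\sin s\cos s\,f_s$, $\mathrm{Hess}f(\partial_r,\partial_s)=f_{rs}+\tan s\,f_r$, $\mathrm{Hess}f(\partial_s,\partial_s)=f_{ss}$, and on vectors $e\perp\partial_r,\partial_s$ it is $\cot s\,f_s|e|^2$, without mixed terms. On $B$ we have $\mu'=r$, $\mu''=1$, $0.25\le\mu\le0.255$, $\cos s\ge0.995$, $\tan s\le s/\cos s\le1.006\,s$ and $s\cot s\ge\cos s$. Hence, for unit $e$,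
\begin{align*}
-\mathrm{Hess}\,u_1(e_r,e_r)&=\frac{\phi''+\frac12s^2-\mu s\sin s\cos s}{\cos^2s}\ge\phi''+0.245\,s^2,\\
|\mathrm{Hess}\,u_1(e_r,\partial_s)|&=\frac{|rs+\tan s\,(\phi'+\frac12rs^2)|}{\cos s}\le\frac{0.1+1.006\cdot0.0255}{0.995}\,s\le0.13\,s,\\
-\mathrm{Hess}\,u_1(\partial_s,\partial_s)&=\mu\ge0.25,\qquad-\mathrm{Hess}\,u_1(e,e)=\mu s\cot s\ge0.248 .
\end{align*}
After subtracting the right side of the claim, the $(e_r,\partial_s)$-block is bounded below by $0.145\,(sx_r)^2-2\cdot0.13\,|sx_r||x_s|+0.15\,x_s^2$, which is nonnegative since $0.145\cdot0.15=0.02175>0.0169=0.13^2$. The case $s=0$ follows by continuity.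
\end{proof}

A minimum of concave functions is concave, and we glue $u_1$ to $c_*\zeta$ by a smoothed minimum. The factor $c_*>1$ is what makes $u_1$ the smaller function on $I$.

\begin{proposition}\label{prop:u}
There is a smooth positive function $u$ on $Q$, depending only on $(r,s)$ and even in $r$, such that $u=u_1$ near $I$, $u=c_*\zeta$ outside $\{|r|<\frac1{20},\,s<\frac1{20}\}$, and $\mathrm{Hess}\,u\le0$. The nonzero null vectors of $\mathrm{Hess}\,u$ are exactly the multiples of $e_r$ at points of $I$.
\end{proposition}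

\begin{proof}
Let $\varrho=10^{-4}$. On $I$,
\[
c_*\zeta-u_1\ge(1+a^2)(1-\tfrac{a^2}2)-1=\tfrac{a^2}2(1-a^2)>1.9\cdot10^{-4}>\varrho .
\]
On $B$ we have $u_1\ge1-0.1275(r^2+s^2)$. For $|\xi|\le\frac1{10}$, $\cos\xi\le1-\frac{\xi^2}2+\frac{\xi^4}{24}\le1-0.4995\,\xi^2$, and $r^2s^2\le0.005(r^2+s^2)$, so $\zeta\le1-(0.4995-0.00125)(r^2+s^2)\le1-0.498(r^2+s^2)$. Also $c_*\zeta\le\zeta+a^2$. Where $\max(|r|,s)\ge\frac1{20}$ in $B$ this gives $u_1-c_*\zeta\ge\frac{0.37}{400}-a^2>5\cdot10^{-4}>\varrho$.

Let $\ell$ be the convolution of $|\xi|$ with a smooth even probability density supported in $[-\varrho,\varrho]$. It is smooth, even and convex, $|\ell'|\le1$, $\ell(\xi)=|\xi|$ for $|\xi|\ge\varrho$, and $\ell\le|\xi|+\varrho$. Put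
\[
u=\tfrac12(u_1+c_*\zeta)-\tfrac12\ell(u_1-c_*\zeta)\ \text{ on }B,\qquad u=c_*\zeta\ \text{ on }Q\setminus B .
\]
Where $|u_1-c_*\zeta|\ge\varrho$ in $B$ this is $\min(u_1,c_*\zeta)$. The two estimates show that $u=u_1$ near $I$, that $u=c_*\zeta$ in the stated region, and so that $u$ is smooth. It is positive because $u\ge\min(u_1,c_*\zeta)-\varrho/2$ on $B$. With $\ell',\ell''$ evaluated at $u_1-c_*\zeta$,
\[
\mathrm{Hess}\,u=\tfrac{1-\ell'}2\,\mathrm{Hess}\,u_1+\tfrac{1+\ell'}2\,c_*\mathrm{Hess}\,\zeta-\tfrac12\ell''\,(du_1-c_*d\zeta)^2\quad\text{on }B,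
\]
and $\mathrm{Hess}\,\zeta=-\zeta\hat g$, as for any linear function restricted to the unit sphere. So $\mathrm{Hess}\,u$ is negative definite outside $B$ and wherever $\ell'>-1$. Where $\ell'=-1$, $\ell'$ is minimal, so $\ell''=0$ and $\mathrm{Hess}\,u=\mathrm{Hess}\,u_1$. By Lemma~\ref{lem:hess} a nonzero null vector has $x^\perp=0$, $s=0$ and $\phi''(r)=0$. Conversely $\mathrm{Hess}\,u_1(e_r,e_r)=-\phi''=0$ on $I$.
\end{proof}

Let $g_0=\hat g+u^2d\theta^2$. Near $z=0$ it is the round metric, so it is smooth on $S^n$. By \eqref{eq:warped} and Proposition~\ref{prop:u} its curvature $K_0$ is nonnegative and vanishes only for the planes $\mathrm{span}(\partial_\theta,\partial_r)$ over $I$.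

We need coordinates on $\mathfrak F$ near the flat flags. Let $Y_1,\dots,Y_{n-2}$ be a smooth orthonormal frame of $e_r^\perp\subset TQ$ near $y=0$ with $Y_j=\partial_{y_j}$ at $y=0$. A plane close to $\mathrm{span}(e_\theta,e_r)$ is a graph over it, so near the flags tangent to $\{y=0,\,|r|<2a\}\times S^1$ we have coordinates $(r,\theta,\alpha,\nu)$, with $\alpha\in\mathbb R/\pi\mathbb Z$, $\nu=(y,A,\beta)$ and $A,\beta\in\mathrm{span}(Y_j)\cong\mathbb R^{n-2}$, given by
\[
\Pi=\mathrm{span}(e_\theta+A,\;e_r+\beta),\qquad v=\cos\alpha\,(e_\theta+A)+\sin\alpha\,(e_r+\beta).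
\]
Let $\hat Z=\{\nu=0,\,|r|<2a\}$ and $Z=\hat Z\cap\{|r|\le a\}$. The compact set $Z$ is the zero set of $K_0$ in $\mathfrak F$, and $K_0$ grows quadratically in the transverse directions.

\begin{lemma}\label{lem:quad}
Let $\kappa=\frac1{20}$ and $|\nu|^2=|y|^2+|A|^2+|\beta|^2$. Then $K_0\ge\kappa|\nu|^2$ in a neighborhood of $Z$ in $\mathfrak F$.
\end{lemma}

\begin{proof}
The bivector $(e_\theta+A)\wedge(e_r+\beta)=e_\theta\wedge(e_r+\beta)+A\wedge(e_r+\beta)$ has squared norm $m=1+|\beta|^2+|A|^2+|A\wedge\beta|^2$, and $|A\wedge(e_r+\beta)|^2=|A|^2+|A\wedge\beta|^2\ge|A|^2$. Near $Z$ we have $u=u_1\le1$ and $m\le2$, so \eqref{eq:warped} and Lemma~\ref{lem:hess} give $K_0\ge\frac1m\big(|A|^2+\frac1{10}(|y|^2+|\beta|^2)\big)\ge\frac1{20}|\nu|^2$.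
\end{proof}

\section{The metrics $F_\varepsilon$, the hypersurface and the geodesic}\label{sec:metrics}

Write $v=w\,\partial_r+\sum_j\eta_j\partial_{y_j}+\vartheta\,\partial_\theta$, $|v|^2=g_0(v,v)$ and $\tau=g_0(e_r,v)^2/|v|^2=\cos^2\!s\,w^2/|v|^2$. Let $\chi$ be a smooth cutoff function of $r$ and $|y|^2$, even in $r$, equal to $1$ near $\{|r|\le\frac32a,\,s\le\frac a2\}$ and with compact support in $\{|r|<2a,\,s<a\}$. With $k_0$ from \eqref{eq:k0}, $b$ from \eqref{eq:b} and $j$ as in Lemma~\ref{lem:j}, where $\Lambda,\lambda>0$ will be fixed in Section~\ref{sec:positive}, set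
\[
h_1=\chi\Big[u^2r^2\vartheta\,\eta_1+b(r)\frac{w^2\eta_1\vartheta}{|v|^2}\Big],\qquad h_2=2\chi|v|^2k(r,\tau),\qquad k=k_0(r)(1-\tau)+\frac{r^2}2j(\tau),
\]
\[
F_\varepsilon^2=g_0+\varepsilon h_1+\varepsilon^2h_2 .
\]
The functions $h_1,h_2$ are smooth on $TS^n\setminus0$, even, and homogeneous of degree $2$. By Lemma~\ref{lem:expansion}, $F_\varepsilon$ is a reversible Finsler metric for small $|\varepsilon|$; it is $\theta$-invariant, and $F_\varepsilon^2\to g_0$ in $C^\infty$ on compact subsets of $TS^n\setminus0$.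

The following maps are restrictions of orthogonal maps of $\mathbb C\times\mathbb R^{n-1}$. All of them preserve $g_0$, $u$, $\chi$, $r^2$, $w^2$, $\tau$ and hence $h_2$; their effect on $h_1$ is read off from the sign of $\eta_1\vartheta$.
\begin{enumerate}
\item[(S1)] $x_1\mapsto-x_1$, that is $r\mapsto-r$, preserves $h_1$.
\item[(S2)] $y_j\mapsto-y_j$, for a fixed $j\ge2$, preserves $h_1$.
\item[(S3)] $(y_1,\theta)\mapsto(-y_1,-\theta)$ preserves $h_1$.
\item[(S4)] $y_1\mapsto-y_1$ changes the sign of $h_1$.
\end{enumerate}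
So (S1)--(S3) are isometries of $F_\varepsilon$, and (S4) carries $F_\varepsilon$ to $F_{-\varepsilon}$.

\begin{proposition}\label{prop:Nc}
For every $\Lambda,\lambda>0$ and small $\varepsilon$, the sphere $N=\{x_1=0\}\cong S^{n-1}$ is totally geodesic for $F_\varepsilon$, the orbit $c=\{r=a,\,y=0\}$ is a simple closed geodesic, and $c\cap N=\emptyset$.
\end{proposition}

\begin{proof}
$N$ is the fixed point set of the isometry (S1). A geodesic with initial velocity tangent to $N$ has the same initial velocity as its image, so it coincides with its image and lies in $N$. Near $(a,0)$ we have $\chi=1$, and $h_1(\partial_\theta)=0$, $\tau(\partial_\theta)=0$, $j(0)=0$ give $L(q,0)=u\sqrt{1+2\varepsilon^2k_0(r)}$. At $(a,0)$ both $du$ and $k_0'$ vanish, so $c$ is a geodesic, in both directions by reversibility; it is thus a compact totally geodesic submanifold of dimension $1$. On $c$ we have $x_1=\sin a\ne0$.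
\end{proof}

\section{Positivity of the flag curvature}\label{sec:positive}

Let $K_\varepsilon=K_0+\varepsilon K_1+\varepsilon^2K_2+O(\varepsilon^3)$ and $K_2=K_2^{(1)}+K'[h_2]$ be as in Lemma~\ref{lem:expansion}. All these functions are $\theta$-invariant. On $\hat Z$ we have $\tau=\sin^2\alpha$. We first transfer the results of Section~\ref{sec:model}.

\begin{lemma}\label{lem:onZ}
\begin{enumerate}
\item[(a)] $K_1=0$ on $\hat Z$.
\item[(b)] $K_2^{(1)}=\frac{r^2}4$ on $Z\cap\{\alpha=0\}$.
\item[(c)] $K'[h_2]=-k_0''(r)+\mathsf P[j](\sin^2\alpha)$ on $Z$.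
\item[(d)] $dK_1=0$ at every flag of $Z\cap\{\alpha=0\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The map (S4) fixes every flag of $\hat Z$, so $K_\varepsilon=K_{-\varepsilon}$ there.

For (b)--(d) it suffices by continuity to treat $|r|<a$. Near a point $(r_0,0)$ with $|r_0|<a$ we have $\chi=1$ and $u=1-\frac12\mu(r)s^2$, and on the slice $y_2=\dots=y_{n-2}=0$, for vectors tangent to it, $g_0,h_1,h_2$ are the functions $\bar g,h_1,h_2$ of the model with $y=y_1$. The metrics $g_0+\varepsilon h_1$ and $g_0+\delta h_2$ are invariant under the maps (S2). By Lemma~\ref{lem:reduce}, for $v=(p,1)$ tangent to the slice and $w=\partial_r$ their flag curvatures are those of the model. Now (b) is Lemma~\ref{lem:twist}, and (c) is Lemma~\ref{lem:P} with $H=k_0''(r)(1-\tau)+j(\tau)$ and $\mathsf P[1-\tau]=-1$.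

(d) Near a flag $f_0\in Z$ with $\alpha=0$, $|r_0|<a$, use the coordinates $(r,\theta,y,p_r,p_y,\varpi)$ on $\mathfrak F$, where the line is spanned by $v=(p,1)$ and $\Pi=\mathrm{span}(v,\partial_r+\sum_j\varpi_j\partial_{y_j})$. Then $\hat Z=\{y=p_y=\varpi=0\}$, and $f_0$ has in addition $p_r=0$; by $\theta$-invariance we may take $\theta=0$ at $f_0$. If a function is invariant under a change of sign of some coordinates that fixes $f_0$, its derivatives at $f_0$ in the reversed coordinates vanish.
\begin{itemize}
\item The derivatives in $r,\theta,p_r$ are tangent to $\hat Z$ and vanish by (a).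
\item For $j\ge2$ the isometry (S2) reverses $y_j,p_{y_j},\varpi_j$ and fixes the other coordinates.
\item The isometry (S3) sends $v=(p_r,p_{y_1},(p_{y_j})_{j\ge2},1)$ to $(p_r,-p_{y_1},(p_{y_j})_{j\ge2},-1)$, which spans the same line as $(-p_r,p_{y_1},-(p_{y_j})_{j\ge2},1)$; here we use reversibility. On $\mathfrak F$ it therefore reverses $\theta,y_1,p_r,\varpi_1$ and $p_{y_j}$ ($j\ge2$), and fixes the other coordinates. In particular the derivatives in $y_1$ and $\varpi_1$ vanish.
\item The $p_{y_1}$-coordinate line through $f_0$ consists of the flags of Lemma~\ref{lem:first} with $\rho=p_{y_1}$, so $\partial_{p_{y_1}}K_1=\frac12b\mu-1=0$.\qedhere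
\end{itemize}
\end{proof}

Let $\Theta(r,\alpha)=\partial_\nu K_1|_{\nu=0}$ on $\hat Z$. Near $Z$ the curvature is bounded below, up to smaller terms, by $\kappa|\nu|^2-\varepsilon|\Theta||\nu|+\varepsilon^2K_2$. We use half of the quadratic term to absorb the linear one, at the cost $\varepsilon^2|\Theta|^2/2\kappa$, and keep the other half for the error terms. So the quantity to be made positive is the following.

\begin{lemma}\label{lem:choice}
The constants $\Lambda,\lambda$ can be chosen so that $K_2-\dfrac{|\Theta|^2}{2\kappa}>0$ on $Z$.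
\end{lemma}

\begin{proof}
The function $\mathcal B=K_2^{(1)}-\frac{|\Theta|^2}{2\kappa}-k_0''$ on $Z$ is continuous and depends only on $g_0$, $h_1$ and $k_0$, not on $\Lambda,\lambda$. By Lemma~\ref{lem:onZ}(b),(d) and \eqref{eq:k0}, $\mathcal B=\frac{a^2}{12}$ for $\alpha=0$. By compactness of $Z$ there are $\tau_0\in(0,1)$ and $C>0$ with $\mathcal B\ge\frac{a^2}{24}$ where $\sin^2\alpha\le\tau_0$, and $\mathcal B\ge-C$ on $Z$. Take $\Lambda,\lambda$ from Lemma~\ref{lem:j}. By Lemma~\ref{lem:onZ}(c), $K_2-\frac{|\Theta|^2}{2\kappa}=\mathcal B+\mathsf P[j](\sin^2\alpha)$, which is positive both for $\sin^2\alpha\le\tau_0$ and for $\sin^2\alpha\ge\tau_0$.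
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Fix $\Lambda,\lambda$ as in Lemma~\ref{lem:choice}. In view of Sections~\ref{sec:base} and~\ref{sec:metrics} it remains to show that $K_\varepsilon>0$ on $\mathfrak F$ for all small $\varepsilon>0$. Otherwise there are $\varepsilon_i\downarrow0$ and $f_i\in\mathfrak F$ with $K_{\varepsilon_i}(f_i)\le0$, and by compactness we may assume $f_i\to f_\infty$. Then $K_0(f_\infty)\le0$, so $f_\infty\in Z$. For large $i$ write $f_i=(r_i,\theta_i,\alpha_i,\nu_i)$ with $\nu_i\to0$, and let $\hat f_i=(r_i,\theta_i,\alpha_i,0)\in\hat Z$. It may happen that $|r_i|>a$, which is why Lemma~\ref{lem:onZ}(a) was proved on all of $\hat Z$. Taylor's formula in $\nu$ on a compact neighborhood of $Z$ gives a constant $C'$ with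
\[
K_1(f_i)\ge-|\Theta(\hat f_i)||\nu_i|-C'|\nu_i|^2,\qquad K_2(f_i)\ge K_2(\hat f_i)-C'|\nu_i|,
\]
and we enlarge $C'$ so that the remainder in the expansion of $K_\varepsilon$ is at most $C'\varepsilon^3$. With Lemma~\ref{lem:quad}, dropping the index $i$,
\[
0\ge K_\varepsilon(f)\ge\kappa|\nu|^2-\varepsilon|\Theta(\hat f)||\nu|-C'\varepsilon|\nu|^2+\varepsilon^2K_2(\hat f)-C'\varepsilon^2|\nu|-C'\varepsilon^3 .
\]
Use $\varepsilon|\Theta||\nu|\le\frac\kappa2|\nu|^2+\frac{\varepsilon^2|\Theta|^2}{2\kappa}$ and, for large $i$, $C'\varepsilon\le\frac\kappa2$. Dividing by $\varepsilon^2$,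
\[
0\ge K_2(\hat f_i)-\frac{|\Theta(\hat f_i)|^2}{2\kappa}-C'|\nu_i|-C'\varepsilon_i .
\]
Since $\hat f_i\to f_\infty\in Z$, the limit $i\to\infty$ contradicts Lemma~\ref{lem:choice}.
\end{proof}

\begin{remark}
The hypothesis $n\ge3$ enters through the coordinate $y_1$. The margin $\frac{a^2}{12}$ on which the proof rests is the mean of the twist term $\frac14\Omega^{\mathsf T}\mathcal W^{-1}\Omega$ of \eqref{eq:constant}, and on a surface the orbit space $Q$ is one-dimensional, so the antisymmetric matrix $\Omega$ is zero.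
\end{remark}

\begin{thebibliography}{9}
\bibitem{BFIMZ}
R.~L.~Bryant, P.~Foulon, S.~Ivanov, V.~S.~Matveev, W.~Ziller,
\emph{Geodesic behavior for Finsler metrics of constant positive flag curvature on $S^2$},
arXiv:1710.03736 (2017).
\end{thebibliography}
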